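\title{Parity conditions on $k$-wise intersections: a counterexample and the exact exponent}

\begin{abstract}
Fix integers $2\le t\le k$. Consider $k$ families of $m$ indexed subsets of an $n$-element set, and require that the intersection of $k$ sets, one from each family, has even size exactly when the $k$ indices take at least $t$ distinct values. A conjecture from a paper of Wei, Zhang and Ge states that $m=O(n^{1/\lfloor k/2\rfloor})$ when $2t-2>k$. We disprove it: for $(k,t)=(6,5)$ there are such families with $m$ of order $n^{1/2}$. We then show that for all $2\le t\le k$ the largest possible $m$ is $\Theta(n^{1/e(k,t)})$, where the integer $e(k,t)$ is given by the parities of certain binomial coefficients. The construction comes from M\"obius inversion modulo $2$ in the partition lattice, and the matching bound from a rank computation over $\mathbb F_2$. We characterize the pairs $(k,t)$ for which the conjectured bound holds, and we show that $m=O(n^{1/\lceil k/3\rceil})$ throughout the range of the conjecture, which is sharp for infinitely many $k$.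
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Write $[m]=\{1,\dots,m\}$.

\begin{definition}\label{def:config}
Let $2\le t\le k$ and $m\ge 1$ be integers. A \emph{$(k,t)$-configuration of length $m$} on a finite set $X$ is an array $(A_{j,i})_{j\in[k],\,i\in[m]}$ of subsets of $X$ such that for every tuple $(i_1,\dots,i_k)\in[m]^k$,
\[
\Bigl|\bigcap_{j=1}^k A_{j,i_j}\Bigr|\ \text{ is odd if } |\{i_1,\dots,i_k\}|<t \text{ and even if } |\{i_1,\dots,i_k\}|\ge t .
\]
We call $j$ a \emph{position} and $i$ an \emph{index}. Let $N_{k,t}(m)$ be the least $n$ such that a $(k,t)$-configuration of length $m$ on $n$ points exists, and let $m_{k,t}(n)$ be the largest length of a $(k,t)$-configuration on $n$ points.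
\end{definition}

Thus the parity of a $k$-wise intersection must report whether the indices repeat often, and $N_{k,t}(m)$ is the number of points that this costs. Outside the range $2\le t\le k$ it costs nothing: for $t=1$ take all sets empty, and for $t>k$ take a single point that lies in every set. Points that lie in no set may be added freely, so a configuration of length $m$ on $n$ points exists if and only if $N_{k,t}(m)\le n$.

The definition does not ask the sets in one family to be distinct, but for $m\ge t$ they are. Fix a position $j$ and indices $i\ne i'$. Fill the other $k-1\ge t-1$ positions with indices that take exactly $t-1$ distinct values, among them $i$ but not $i'$. Putting $i$ in position $j$ gives an odd intersection and putting $i'$ there gives an even one, so $A_{j,i}\ne A_{j,i'}$.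

The following conjecture comes from the paper of Wei, Zhang and Ge \cite{WZG}. Call a pair $(k,t)$ \emph{admissible} if $2t-2>k\ge t$. This means $k/2+1<t\le k$, and it forces $k\ge3$.

\begin{quote}
\textbf{Conjecture.} \emph{For every admissible pair $(k,t)$ there is a constant $c=c(k,t)$ such that $m\le c\,n^{1/\lfloor k/2\rfloor}$ for every $(k,t)$-configuration of length $m$ on $n$ points.}
\end{quote}

To see where the exponent comes from, start with $t=2$, where an intersection is odd exactly when all indices agree. The sets $A_{j,i}=\{i\}$ form a configuration on $m$ points. Conversely, let $v_i,w_i\in\mathbb F_2^n$ be the indicator vectors of $A_{1,i}$ and of $\bigcap_{j\ge2}A_{j,i}$. Then $\langle v_i,w_{i'}\rangle=1$ exactly when $i=i'$, so the $v_i$ are linearly independent and $n\ge m$. Hence $N_{k,2}(m)=m$. For larger $t$ one splits the positions into two parts in the same way, but lets $s$ indices vary in each part. The matrix of inner products then has about $m^s$ rows and columns, and the largest available value is $s=\lfloor k/2\rfloor$. In the other direction, $O(m^{\lfloor k/2\rfloor})$ points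 always suffice (Corollary~\ref{cor:crude}). The Conjecture therefore says that admissible pairs are as expensive as possible. The two ends of the range support this guess: as $t$ grows from $2$ to $\lfloor k/2\rfloor+1$, the order of $N_{k,t}(m)$ climbs through $m,m^2,\dots,m^{\lfloor k/2\rfloor}$, and at $t=k$ it is again $m^{\lfloor k/2\rfloor}$ (Theorem~\ref{thm:main} and parts (a) and (e) of Theorem~\ref{thm:values}). In between, however, the exponent can drop.

\begin{theorem}\label{thm:counter}
For every $m\ge1$ there is a $(6,5)$-configuration of length $m$ on $20m+105m^2$ points. Hence for every $n\ge125$ there is a $(6,5)$-configuration of length $\lfloor\sqrt{n/125}\rfloor$ on $n$ points, and the Conjecture, which predicts $m=O(n^{1/3})$ for the admissible pair $(6,5)$, is false.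
\end{theorem}

The true exponent can be found for all $k$ and $t$. Put $\binom ab=0$ if $b<0$ or $b>a\ge0$.

\begin{definition}\label{def:e}
Let $2\le t\le k$. A pair of integers $(s,u)$ is \emph{odd for $(k,t)$} if
\[
s\ge1,\qquad u\ge0,\qquad 2s+u\le k,\qquad\text{and}\qquad \binom{s-1}{t-1-s-u}\ \text{is odd.}
\]
Let $e(k,t)$ be the largest $s$ such that $(s,u)$ is odd for $(k,t)$ for some $u$.
\end{definition}

The pair $(1,t-2)$ is odd, because $2\le t\le k$ and $\binom00=1$. So $e(k,t)$ is defined, and $1\le e(k,t)\le\lfloor k/2\rfloor$. The first three conditions say that $[k]$ has a partition with $s\ge1$ blocks of size at least two and $u$ singletons; this is how the pairs arise.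

\begin{theorem}\label{thm:main}
For fixed $2\le t\le k$ we have $N_{k,t}(m)=\Theta(m^{e(k,t)})$. Consequently $m_{k,t}(n)=\Theta(n^{1/e(k,t)})$.
\end{theorem}

The implied constants depend only on $k$ and $t$. The next theorem collects what the definition of $e(k,t)$ gives.

\begin{theorem}\label{thm:values}
Let $2\le t\le k$ and $r=\lfloor k/2\rfloor$.
\begin{enumerate}
\item[(a)] If $k\ge2t-2$, then $e(k,t)=t-1$, so $m_{k,t}(n)=\Theta(n^{1/(t-1)})$.
\item[(b)] Let $(k,t)$ be admissible. The Conjecture holds for $(k,t)$ if and only if $e(k,t)=r$. For $k=2r$ this means that $\binom{r-1}{t-1-r}$ is odd, and for $k=2r+1$ that at least one of $\binom{r-1}{t-1-r}$ and $\binom{r-1}{t-2-r}$ is odd. Otherwise $e(k,t)\le r-1$ and $m_{k,t}(n)=\Omega(n^{1/(r-1)})$.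
\item[(c)] The Conjecture holds for all admissible pairs with $k\le5$ and for $(6,6)$. It fails for $(6,5)$, where $e(6,5)=2$ and $m_{6,5}(n)=\Theta(n^{1/2})$.
\item[(d)] Let $k\ge3$. The Conjecture holds for all admissible pairs $(k,t)$ with this $k$ if and only if one of $k-1$, $k$, $k+1$ is a power of $2$.
\item[(e)] If $(k,t)$ is admissible, then $e(k,t)\ge\max\{\lfloor t/2\rfloor,\,k-t+1\}\ge\lceil k/3\rceil$. Hence $m_{k,t}(n)=O(n^{1/\lceil k/3\rceil})$.
\item[(f)] For every $a\ge0$ the pair $k=3\cdot2^a$, $t=2^{a+1}+1$ is admissible and $e(k,t)=2^a=k/3$. So $m_{k,t}(n)=\Theta(n^{3/k})$, while for $a\ge1$ the Conjecture predicts $O(n^{2/k})$.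
\end{enumerate}
\end{theorem}

Section~\ref{sec:tools} sets up one way to build configurations and one way to bound them. Section~\ref{sec:small} applies both by hand to $(4,4)$ and to $(6,5)$ and proves Theorem~\ref{thm:counter}. Sections~\ref{sec:upper} and~\ref{sec:lower} show that the two tools meet for all $k$ and $t$, and Section~\ref{sec:values} proves Theorem~\ref{thm:values}.

\section{Configurations from partitions, and a rank bound}\label{sec:tools}

\subsection*{Points as boxes}

A point $x$ of a configuration determines the sets $I_j(x)=\{i: x\in A_{j,i}\}\subseteq[m]$, and $x$ lies in $\bigcap_jA_{j,i_j}$ exactly when $(i_1,\dots,i_k)$ lies in the box $I_1(x)\times\dots\times I_k(x)$. Any list of boxes arises from an array of sets in this way. So a configuration on $n$ points is a list of $n$ boxes in $[m]^k$ that covers the tuples with fewer than $t$ distinct entries an odd number of times and all other tuples an even number of times.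

The required parity depends only on which entries of a tuple coincide. A \emph{partition} $\pi$ of $[k]$ is a set of disjoint nonempty \emph{blocks} with union $[k]$. We write $|\pi|$ for the number of blocks, and $\pi\le\sigma$ if $\pi$ \emph{refines} $\sigma$, that is, if every block of $\pi$ lies in a block of $\sigma$. The number of partitions of $[k]$ is the Bell number $B_k$. A block is \emph{large} if it has at least two elements; $s(\pi)$ is the number of large blocks and $u(\pi)$ the number of singletons, so that $2s(\pi)+u(\pi)\le k$. The \emph{pattern} of a tuple $(i_1,\dots,i_k)$ is the partition $\sigma$ in which $j$ and $j'$ share a block if and only if $i_j=i_{j'}$. The tuple has $|\sigma|$ distinct entries, and it is constant on every block of $\pi$ if and only if $\pi\le\sigma$.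

The set of tuples that are constant on every block of $\pi$ is cheap to cover. Choose a value for each large block and leave the singleton positions unrestricted: this writes the set as a disjoint union of $m^{s(\pi)}$ boxes. Singletons cost nothing, and a large block costs a factor $m$ whatever its size. The next lemma adds up such sets modulo $2$.

\begin{lemma}\label{lem:construct}
Let $2\le t\le k$. There is exactly one set $\Pi_{k,t}$ of partitions of $[k]$ such that, for every partition $\sigma$ of $[k]$,
\begin{equation}\label{eq:Pi}
\#\{\pi\in\Pi_{k,t}:\pi\le\sigma\}\ \text{ is odd if and only if }\ |\sigma|<t .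
\end{equation}
Moreover $N_{k,t}(m)\le\sum_{\pi\in\Pi_{k,t}}m^{s(\pi)}$ for all $m\ge1$.
\end{lemma}

\begin{proof}
Go through the partitions $\sigma$ in order of decreasing $|\sigma|$. Every $\pi\le\sigma$ with $\pi\ne\sigma$ has more blocks than $\sigma$, so its membership in $\Pi_{k,t}$ is already decided when $\sigma$ is reached. Exactly one of the two choices, to include $\sigma$ or not, gives the count in \eqref{eq:Pi} the required parity, and later choices do not change this count. This proves existence and uniqueness.

Let $X$ be the set of pairs $(\pi,\varphi)$, where $\pi\in\Pi_{k,t}$ and $\varphi$ is a map from the set of large blocks of $\pi$ to $[m]$. Then $|X|=\sum_{\pi\in\Pi_{k,t}}m^{s(\pi)}$. Let $A_{j,i}$ consist of those $(\pi,\varphi)$ for which either $\{j\}$ is a block of $\pi$, or the block $B$ of $\pi$ containing $j$ is large and $\varphi(B)=i$. Fix a tuple $(i_1,\dots,i_k)$ with pattern $\sigma$. A point $(\pi,\varphi)$ lies in $\bigcap_jA_{j,i_j}$ if and only if $\varphi(B)=i_j$ for every large block $B$ of $\pi$ and every $j\in B$. For given $\pi$, such a $\varphi$ exists if and only if the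 tuple is constant on every block of $\pi$, that is, $\pi\le\sigma$, and then it is unique. Hence $|\bigcap_jA_{j,i_j}|=\#\{\pi\in\Pi_{k,t}:\pi\le\sigma\}$, and \eqref{eq:Pi} is the parity condition of Definition~\ref{def:config}.
\end{proof}

Since $s(\pi)\le k/2$ for every $\pi$, we obtain the bound announced in Section~\ref{sec:intro}.

\begin{corollary}\label{cor:crude}
$N_{k,t}(m)\le B_k\,m^{\lfloor k/2\rfloor}$ for all $2\le t\le k$ and $m\ge1$.
\end{corollary}

The construction beats this bound exactly when $\Pi_{k,t}$ contains no partition with $\lfloor k/2\rfloor$ large blocks.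

\subsection*{The rank bound}

\begin{lemma}\label{lem:rank}
Let $[k]=J\cup J'$ with $J,J'$ disjoint and nonempty. Let $\mathcal R$ be a set of maps $J\to[m]$ and $\mathcal C$ a set of maps $J'\to[m]$. Let $F$ be the $\mathcal R\times\mathcal C$ matrix over $\mathbb F_2$ with $F(\rho,\gamma)=1$ if and only if $\rho$ and $\gamma$ together take fewer than $t$ distinct values. Then $N_{k,t}(m)\ge\operatorname{rank}F$.
\end{lemma}

\begin{proof}
Take a configuration on $n$ points. Let $v_\rho,w_\gamma\in\mathbb F_2^n$ be the indicator vectors of $\bigcap_{j\in J}A_{j,\rho(j)}$ and $\bigcap_{j\in J'}A_{j,\gamma(j)}$. Then $\langle v_\rho,w_\gamma\rangle$ is the parity of the $k$-wise intersection for the tuple formed by $\rho$ and $\gamma$, which is $F(\rho,\gamma)$. So $F$ is the product of an $|\mathcal R|\times n$ matrix and an $n\times|\mathcal C|$ matrix, and $\operatorname{rank}F\le n$.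
\end{proof}

The matrices that we use are built from \emph{inclusion matrices}. For $0\le i\le s\le m'$ let $W_i$ be the $0$--$1$ matrix whose rows are the $s$-subsets $S$ of $[m']$, whose columns are the $i$-subsets $R$ of $[m']$, and whose entry is $1$ if and only if $R\subseteq S$. The $(S,S')$ entry of $W_iW_i^{T}$ counts the $i$-sets contained in both $S$ and $S'$, so
\begin{equation}\label{eq:incl}
(W_iW_i^{T})(S,S')=\binom{|S\cap S'|}{i},\qquad \operatorname{rank}(W_iW_i^{T})\le\binom{m'}{i},\qquad W_sW_s^{T}=I .
\end{equation}
The rank bound holds over every field, because $W_i$ has $\binom{m'}i$ columns.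

\section{The cases $(4,4)$ and $(6,5)$}\label{sec:small}

The \emph{type} of a partition is the list of its block sizes; for example, $2211$ denotes two blocks of size two and two singletons.

\subsection*{The pair $(4,4)$, where the guess is right}

Here an intersection is odd exactly when some index repeats. We run the procedure from the proof of Lemma~\ref{lem:construct}. The partition of type $1111$ needs an even count, so it is left out. The six partitions of type $211$ need an odd count and have no chosen partition below them, so they are included. A partition of type $31$ has three of them below it and is left out. A partition of type $22$ has two of them below it, which is the wrong parity, so the three partitions of type $22$ are included. The one-block partition has $6+3=9$ chosen partitions below it and is left out. Thus $N_{4,4}(m)\le6m+3m^2$, and the quadratic term is the price of correcting the type $22$.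

The rank bound shows that this price cannot be avoided. Let rows and columns be the $2$-subsets of $[m]$, where a row $S$ fills positions $1,2$ with its elements in increasing order and a column $S'$ fills positions $3,4$. Then $F(S,S')=1$ if and only if $|S\cup S'|\le3$, that is, $x=|S\cap S'|\ge1$. For $x=0,1,2$ the expression $\binom x1-\binom x2$ takes the values $0,1,1$. By \eqref{eq:incl} with $s=2$, we get $F=W_1W_1^T+I$ over $\mathbb F_2$. Hence $I=F+W_1W_1^T$, and since the rank of a sum is at most the sum of the ranks, $\binom m2\le\operatorname{rank}F+m$. So $N_{4,4}(m)\ge\binom m2-m$.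

\subsection*{The pair $(6,5)$, where it is wrong}

Try the same argument with $3$-subsets in positions $1,2,3$ and $4,5,6$. Now $F(S,S')=1$ if and only if $|S\cup S'|\le4$, that is, $x=|S\cap S'|\ge2$. For $x=0,1,2,3$ the indicator of $x\ge2$ equals $\binom x2-2\binom x3$. The coefficient of the identity matrix is even, so $F=W_2W_2^T$ over $\mathbb F_2$ and $\operatorname{rank}F\le\binom m2$. This matrix gives no cubic bound. The construction shows that none exists, because the type $222$ needs no correction.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]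
The pair $(6,5)$ is admissible, since $8>6\ge5$. Let $\Pi$ be the set of partitions of $[6]$ of type $3111$, $2211$ or $321$. We check that $\Pi$ satisfies \eqref{eq:Pi} with $t=5$. Let $\sigma$ have block sizes $b_1,\dots,b_l$. A partition refines $\sigma$ if and only if each of its large blocks lies inside a block of $\sigma$. A $4$-set splits into two pairs in $3$ ways, and a $5$-set splits into a triple and a pair in $10$ ways. Separating the cases where the two large blocks lie in one block of $\sigma$ or in two, we find that the numbers of refinements of $\sigma$ of types $3111$, $2211$ and $321$ are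
\[
\sum_p\binom{b_p}3,\qquad
3\sum_p\binom{b_p}4+\sum_{p<p'}\binom{b_p}2\binom{b_{p'}}2,\qquad
10\sum_p\binom{b_p}5+\sum_{p\ne p'}\binom{b_p}3\binom{b_{p'}}2 .
\]
Table~\ref{tab:65} evaluates these for all eleven types of $\sigma$. The total is even exactly when $|\sigma|\ge5$, so $\Pi=\Pi_{6,5}$. The last row shows that $\Pi$ has $20$ members with one large block and $45+60=105$ members with two. Lemma~\ref{lem:construct} gives $N_{6,5}(m)\le20m+105m^2\le125m^2$. For $n\ge125$ and $m=\lfloor\sqrt{n/125}\rfloor\ge1$ we have $125m^2\le n$, so a configuration of length $m$ on $n$ points exists. Finally, $\lfloor\sqrt{n/125}\rfloor/n^{1/3}\to\infty$.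
\end{proof}

\begin{table}[ht]
\centering
\begin{tabular}{lccccc}
\hline
type of $\sigma$ & $|\sigma|$ & $3111$ & $2211$ & $321$ & total\\
\hline
$111111$ & 6 & 0 & 0 & 0 & 0\\
$21111$ & 5 & 0 & 0 & 0 & 0\\
$3111$ & 4 & 1 & 0 & 0 & 1\\
$2211$ & 4 & 0 & 1 & 0 & 1\\
$411$ & 3 & 4 & 3 & 0 & 7\\
$321$ & 3 & 1 & 3 & 1 & 5\\
$222$ & 3 & 0 & 3 & 0 & 3\\
$51$ & 2 & 10 & 15 & 10 & 35\\
$42$ & 2 & 4 & $3+6$ & 4 & 17\\
$33$ & 2 & 2 & 9 & 6 & 17\\
$6$ & 1 & 20 & 45 & 60 & 125\\
\hline
\end{tabular}
\caption{For a partition $\sigma$ of $[6]$ of each type, the number of partitions of types $3111$, $2211$ and $321$ that refine $\sigma$. The total is even exactly when $\sigma$ has at least five blocks.}\label{tab:65}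
\end{table}

In both examples the rank argument with $s$-subsets succeeds or fails together with the need for a partition into $s$ pairs. The next two sections show that a single binomial coefficient decides both questions.

\section{The upper bound: M\"obius inversion modulo $2$}\label{sec:upper}

The recursive description of $\Pi_{k,t}$ does not tell us which partitions it contains. Condition \eqref{eq:Pi} is a triangular linear system over $\mathbb F_2$ indexed by the refinement order, and the M\"obius function solves such systems in closed form.

Recall that the M\"obius function of a finite partially ordered set is the integer-valued function $\mu(\tau,\pi)$, defined for $\tau\le\pi$, that is determined by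
\begin{equation}\label{eq:mu}
\sum_{\tau\le\pi\le\sigma}\mu(\tau,\pi)=\begin{cases}1,&\tau=\sigma,\\0,&\tau<\sigma,\end{cases}
\end{equation}
where the sum is over $\pi$. For partitions of $[k]$ ordered by refinement,
\begin{equation}\label{eq:mupart}
\mu(\tau,\pi)=\prod_{B\in\pi}(-1)^{n_B-1}(n_B-1)!,
\end{equation}
where $n_B$ is the number of blocks of $\tau$ contained in $B$; see \cite{Stanley}. We also use the identity
\begin{equation}\label{eq:alt}
\sum_{i=0}^a(-1)^i\binom si=(-1)^a\binom{s-1}a\qquad(s\ge1,\ a\in\mathbb Z).
\end{equation}
For $a<0$ both sides are $0$. For $a\ge0$ substitute $\binom si=\binom{s-1}i+\binom{s-1}{i-1}$; the sum telescopes.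

\begin{proposition}\label{prop:Pi}
Let $2\le t\le k$. A partition $\pi$ of $[k]$ belongs to $\Pi_{k,t}$ if and only if the pair $(s(\pi),u(\pi))$ is odd for $(k,t)$. Consequently $N_{k,t}(m)\le B_k\,m^{e(k,t)}$ for all $m\ge1$.
\end{proposition}

\begin{proof}
Let $f(j)=1$ for $j<t$ and $f(j)=0$ for $j\ge t$, and put $c_\pi=\sum_{\tau\le\pi}\mu(\tau,\pi)f(|\tau|)$. By \eqref{eq:mu},
\[
\sum_{\pi\le\sigma}c_\pi=\sum_{\tau\le\sigma}f(|\tau|)\sum_{\tau\le\pi\le\sigma}\mu(\tau,\pi)=f(|\sigma|).
\]
Reducing modulo $2$, we see that $\{\pi: c_\pi\text{ is odd}\}$ satisfies \eqref{eq:Pi}. By uniqueness it equals $\Pi_{k,t}$.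

It remains to find the parity of $c_\pi$. The function $f(|\tau|)$ does not factor over the blocks of $\pi$, but $x^{|\tau|}$ does, so we compute the polynomial $P_\pi(x)=\sum_{\tau\le\pi}\mu(\tau,\pi)x^{|\tau|}$; then $c_\pi$ is the sum of the coefficients of $x^j$ in $P_\pi$ over $j<t$. A refinement $\tau$ of $\pi$ is an independent choice of a partition of each block $B$ of $\pi$, and $|\tau|=\sum_Bn_B$. With \eqref{eq:mupart} this gives
\[
P_\pi(x)=\prod_{B\in\pi}Q_{|B|}(x),\qquad Q_b(x)=\sum_{j\ge1}S(b,j)(-1)^{j-1}(j-1)!\,x^j,
\]
where the Stirling number $S(b,j)$ counts partitions of a $b$-set into $j$ blocks. For $j\ge3$ the factor $(j-1)!$ is even. We have $S(b,1)=1$, and $S(b,2)=2^{b-1}-1$ is $0$ for $b=1$ and odd for $b\ge2$. Therefore $Q_1(x)=x$, and $Q_b(x)\equiv x(1+x)\pmod2$ for all $b\ge2$: modulo $2$, every large block behaves like a pair. With $s=s(\pi)$ and $u=u(\pi)$ we obtain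
\[
P_\pi(x)\equiv x^{s+u}(1+x)^s\pmod 2 .
\]
If $s\ge1$, put $a=t-1-s-u$. The terms $\binom si x^{s+u+i}$ of degree less than $t$ are those with $i\le a$, so by \eqref{eq:alt}
\[
c_\pi\equiv\sum_{i=0}^a\binom si\equiv\binom{s-1}{t-1-s-u}\pmod2 .
\]
The inequalities $u\ge0$ and $2s+u\le k$ hold for every partition, so $c_\pi$ is odd if and only if $(s,u)$ is odd for $(k,t)$. If $s=0$, then $\pi$ is the partition into singletons and $c_\pi=f(k)=0$, because $t\le k$; the pair $(0,k)$ is not odd either.

Every $\pi\in\Pi_{k,t}$ thus has $s(\pi)\le e(k,t)$, and Lemma~\ref{lem:construct} gives the bound.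
\end{proof}

For $(k,t)=(6,5)$ the binomial coefficient is $\binom{s-1}{4-s-u}$. It is odd for $(s,u)=(1,3),(2,2),(2,1)$, which are the types $3111$, $2211$, $321$, and the only candidate with $s=3$ gives $\binom21=2$.

\section{The lower bound: a threshold matrix over $\mathbb F_2$}\label{sec:lower}

Given an odd pair $(s,u)$, we want to apply Lemma~\ref{lem:rank} with rows and columns indexed by $s$-subsets. These account for $2s$ positions, and the other $k-2s$ positions must be filled too. A spare position can receive a fixed index that is used nowhere else, which raises the number of distinct entries by one, or it can repeat an index that is already present, which changes nothing. We fill $u$ positions in the first way and $k-2s-u$ in the second. The choice of $u$ shifts the threshold on $|S\cap S'|$, and an odd pair is one for which the threshold matrix keeps the identity as its leading term.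

To expand a threshold function in the matrices \eqref{eq:incl} we use \emph{binomial inversion}: if $g:\{0,\dots,s\}\to\mathbb Z$ and $d_i=\sum_{j\le i}(-1)^{i-j}\binom ij g(j)$, then $g(x)=\sum_{i=0}^sd_i\binom xi$ for $0\le x\le s$. Indeed, $\binom xi\binom ij=\binom xj\binom{x-j}{i-j}$, and $\sum_{i=j}^x(-1)^{i-j}\binom{x-j}{i-j}=(1-1)^{x-j}$ is $1$ for $j=x$ and $0$ for $j<x$.

\begin{proposition}\label{prop:lower}
Let $(s,u)$ be odd for $(k,t)$ and let $m\ge s+u$. Then
\[
N_{k,t}(m)\ \ge\ \binom{m-u}s-\sum_{i=0}^{s-1}\binom{m-u}i .
\]
\end{proposition}

\begin{proof}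
Put $m'=m-u\ge s$ and $a=t-1-s-u$. Since $\binom{s-1}a$ is odd, it is nonzero, so $0\le a\le s-1$. Since $k-u\ge2s$, the first $k-u$ positions can be partitioned into nonempty groups $G_1,\dots,G_{2s}$. Let $J=G_1\cup\dots\cup G_s$ and $J'=[k]\setminus J$. An $s$-subset $S=\{\alpha_1<\dots<\alpha_s\}$ of $[m']$ defines the row map that sends all of $G_l$ to $\alpha_l$, for $l\in[s]$. An $s$-subset $S'=\{\beta_1<\dots<\beta_s\}$ of $[m']$ defines the column map that sends all of $G_{s+l}$ to $\beta_l$, for $l\in[s]$, and sends position $k-u+p$ to $m'+p$, for $p\in[u]$. The two maps together take $|S\cup S'|+u=2s+u-|S\cap S'|$ distinct values. This number is less than $t$ if and only if $|S\cap S'|\ge q$, where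
\[
q=2s+u-t+1=s-a\in[1,s].
\]
So the matrix of Lemma~\ref{lem:rank} has $F(S,S')=g(|S\cap S'|)$, where $g(x)=1$ for $x\ge q$ and $g(x)=0$ for $x<q$.

Write $g(x)=\sum_{i=0}^sd_i\binom xi$ as above. Substituting $i=s-j$ and using \eqref{eq:alt}, we get
\[
d_s=\sum_{j=q}^s(-1)^{s-j}\binom sj=\sum_{i=0}^{a}(-1)^i\binom si=(-1)^a\binom{s-1}a,
\]
which is odd. This is the second place where the oddness of $(s,u)$ is used, and the essential one. By \eqref{eq:incl}, over $\mathbb F_2$,
\[
F=I+\sum_{i<s}d_i\,W_iW_i^T,\qquad\text{so}\qquad I=F+\sum_{i<s}d_i\,W_iW_i^T .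
\]
The identity matrix has rank $\binom{m'}s$. Subadditivity of rank and \eqref{eq:incl} give $\binom{m'}s\le\operatorname{rank}F+\sum_{i<s}\binom{m'}i$, and Lemma~\ref{lem:rank} finishes the proof.
\end{proof}

If $d_s$ were even, the identity would drop out and $\operatorname{rank}F$ would be at most $\sum_{i<s}\binom{m'}i=O(m^{s-1})$, as happened for $(6,5)$ with $s=3$.

\begin{remark}\label{rem:same}
The agreement of the two bounds has a direct explanation. Suppose that all $s$ large blocks of a partition $\pi$ are pairs and that $\pi$ has $u$ singletons (of a ground set of size $2s+u$). A refinement $\tau$ splits some $i$ of the pairs; it has $s+u+i$ blocks, and $\mu(\tau,\pi)=(-1)^i$ by \eqref{eq:mupart}. Hence $c_\pi=\sum_i(-1)^i\binom sif(s+u+i)=\sum_{i=0}^a(-1)^i\binom si$, which is the sum that defines $d_s$. Larger blocks do not change $c_\pi$ modulo $2$, and larger groups $G_l$ do not change $F$.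
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $e=e(k,t)$ and let $(e,u)$ be odd for $(k,t)$. The bound in Proposition~\ref{prop:lower} with $s=e$ is a polynomial in $m$ of degree $e$ with leading coefficient $1/e!$. So there is $m_0\ge e+u$, depending only on $k$ and $t$, such that $N_{k,t}(m)\ge m^e/(2\,e!)$ for $m\ge m_0$. For all $m$ we have $N_{k,t}(m)\ge1$, because a constant tuple has $1<t$ distinct entries and so gives an odd, hence nonempty, intersection. With $c=\min\{1/(2\,e!),\,m_0^{-e}\}$ and Proposition~\ref{prop:Pi},
\[
c\,m^e\le N_{k,t}(m)\le B_k\,m^e\qquad\text{for all }m\ge1 .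
\]
A configuration of length $m$ on $n$ points exists if and only if $N_{k,t}(m)\le n$. The lower bound gives $m_{k,t}(n)\le(n/c)^{1/e}$. For $n\ge B_k$ the upper bound gives $m_{k,t}(n)\ge\lfloor(n/B_k)^{1/e}\rfloor\ge\frac12(n/B_k)^{1/e}$. For $1\le n<B_k$, one point lying in all $k$ sets gives a configuration of length $1$, so $m_{k,t}(n)\ge1>(n/B_k)^{1/e}$.
\end{proof}

\section{Values of the exponent}\label{sec:values}

We use Lucas' theorem modulo $2$: for integers $y,w\ge0$, the coefficient $\binom yw$ is odd if and only if every binary digit $1$ of $w$ is also a digit $1$ of $y$. To see this, write $y=\sum_{p\in D}2^p$. Then $(1+x)^y\equiv\prod_{p\in D}(1+x^{2^p})\pmod2$, and the right side is the sum of the distinct monomials $x^w$ over all $w$ whose binary digits $1$ lie in $D$.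

\begin{proof}[Proof of Theorem~\ref{thm:values}]
All statements about $m_{k,t}(n)$ follow from those about $e(k,t)$ by Theorem~\ref{thm:main}.

\emph{(a)} If $(s,u)$ is odd, then $t-1-s-u\ge0$, so $s\le t-1$. The pair $(t-1,0)$ is odd, because $t-1\ge1$, $2(t-1)\le k$ and $\binom{t-2}0=1$.

\emph{(b)} Let $e=e(k,t)\le r$. Since $m_{k,t}(n)=\Theta(n^{1/e})$, the bound $m_{k,t}(n)=O(n^{1/r})$ holds if and only if $e=r$. This happens if and only if $(r,u)$ is odd for some $u$ with $0\le u\le k-2r$. For $k=2r$ only $u=0$ is allowed, and for $k=2r+1$ only $u=0$ and $u=1$; the binomial coefficients are $\binom{r-1}{t-1-r}$ and $\binom{r-1}{t-2-r}$. If $e\ne r$, then $1\le e\le r-1$ and $n^{1/e}\ge n^{1/(r-1)}$.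

\emph{(e)} We exhibit two odd pairs. First let $s=\lfloor t/2\rfloor\ge1$ and $u=t-2s\ge0$. Then $2s+u=t\le k$ and $t-1-s-u=s-1$, so the coefficient is $\binom{s-1}{s-1}=1$. Next let $s=k-t+1\ge1$ and $u=2t-2-k$, which is nonnegative because $(k,t)$ is admissible. Then $2s+u=k$ and $t-1-s-u=0$, so the coefficient is $\binom{s-1}0=1$. This proves the first inequality. If $t\le\frac{2k}3+1$, then $k-t+1\ge\frac k3$. Otherwise $\lfloor t/2\rfloor\ge\frac{t-1}2>\frac k3$. The maximum is an integer, so it is at least $\lceil k/3\rceil$.

\emph{(c)} The admissible pairs with $k\le6$ are $(3,3)$, $(4,4)$, $(5,4)$, $(5,5)$, $(6,5)$, $(6,6)$. The criterion in (b) involves $\binom01,\binom00$ for $(3,3)$; $\binom11$ for $(4,4)$; $\binom11,\binom10$ for $(5,4)$; $\binom12,\binom11$ for $(5,5)$; and $\binom22$ for $(6,6)$. In each case one of the coefficients equals $1$. For $(6,5)$ the coefficient is $\binom21=2$, so $e(6,5)\le2$ by (b), and $e(6,5)\ge2$ by (e).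

\emph{(d)} For $k\ge3$, the number $k$ can be a power of $2$ only if $k$ is even, and $k\pm1$ only if $k$ is odd. Put $v=t-1-r$.

Let $k=2r$, so $r\ge2$. Admissible $t$ satisfy $r+2\le t\le2r$, that is, $1\le v\le r-1$, and by (b) we must decide whether $\binom{r-1}v$ is odd for all these $v$. If $r$ is a power of $2$, say $r=2^a$, then all binary digits of $r-1$ in places $0,\dots,a-1$ are $1$, so every $\binom{r-1}v$ with $v\le r-1$ is odd. If $r$ is not a power of $2$, then $r-1$ has a digit $0$ in some place $p$ below its leading digit, and $v=2^p$ satisfies $1\le v\le r-1$ and makes $\binom{r-1}v$ even. So the Conjecture holds for all admissible $t$ if and only if $r$, equivalently $k$, is a power of $2$.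

Let $k=2r+1$, so $r\ge1$. Admissible $t$ satisfy $r+2\le t\le2r+1$, that is, $1\le v\le r$, and by (b) the Conjecture fails for $t$ if and only if $\binom{r-1}{v-1}$ and $\binom{r-1}v$ are both even. The units digit of $r-1$ plays no role, because one of two consecutive integers is even.

Suppose first that $r-1$ has a digit $0$ in a place $p\ge1$ below its leading digit. Both $2^p$ and $2^p+1$ have the digit $1$ in place $p$, so $\binom{r-1}{2^p}$ and $\binom{r-1}{2^p+1}$ are even. Also $2^p+1\le2^{p+1}\le r-1$. So $v=2^p+1$ gives a failure.

Suppose now that there is no such place. This holds if and only if $r-1$ is a nonnegative number of the form $2^a-1$ or $2^a-2$. Then the digits of $r-1$ in places $1,\dots,a-1$ are all $1$, so $\binom{r-1}w$ is odd for every even $w$ with $0\le w\le r-1<2^a$. For $1\le v\le r-1$, one of $v-1$ and $v$ is such a $w$. For $v=r$ we have $\binom{r-1}{v-1}=1$. So there is no failure. Finally, $r=2^a$ means $k-1=2^{a+1}$, and $r=2^a-1$ means $k+1=2^{a+1}$.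

\emph{(f)} We have $2t-2=4\cdot2^a>k$, and $t\le k$ because $1\le2^a$. By (e), $e(k,t)\ge k/3=2^a$. Suppose that $s>2^a$, $u\ge0$ and $2s+u\le k$. Write $s=2^a+j$ with $j\ge1$. Then $0\le u\le k-2s=2^a-2j$, so the lower index $v=t-1-s-u=2^a-j-u$ satisfies $j\le v\le2^a-j$. Since $0\le j-1<2^a$, the binary digits $1$ of $s-1=2^a+(j-1)$ are those of $j-1$ together with the digit in place $a$. Since $v<2^a$, the latter is irrelevant, and $\binom{s-1}v\equiv\binom{j-1}v=0\pmod2$ because $v\ge j$. So no pair with $s>2^a$ is odd, and $e(k,t)=2^a$. For $a\ge1$ the number $k$ is even and $\lfloor k/2\rfloor=k/2$.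
\end{proof}

Admissibility cannot be dropped from the bound $e(k,t)\ge\lceil k/3\rceil$ in (e): part (a) gives $e(k,2)=1$ for all $k$. The exponent is also not monotone in $t$. For $k=6$, parts (a), (b) and (c) give $e(6,t)=1,2,3,2,3$ for $t=2,3,4,5,6$.

\begin{thebibliography}{9}

\bibitem{Stanley}
Stanley, \emph{Enumerative Combinatorics I}, section on the M\"obius function of the partition lattice.

\bibitem{WZG}
Xin Wei, Xiande Zhang, and Gennian Ge, \emph{On set systems with strongly restricted intersections}, arXiv:2404.08280 (2024).

\end{thebibliography}
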